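# Splitting 3 in $\mathbb N_0[2/15]$: non-atomic rational monogenic semidomains

## 1. Splitting 3 with powers of $2/15$

Let $q=2/15$ and let $S$ be the set of all numbers $c_0+c_1q+\cdots+c_mq^m$ whose coefficients $c_i$ are nonnegative integers. Sums and products of such numbers are again of this form. We want to factor the number $3$ inside $S$.

In $\mathbb Z$ nothing happens, since $3$ is prime. But $S$ contains
$$1+6q=1+\tfrac{12}{15}=\tfrac95,\qquad 1+5q=1+\tfrac{10}{15}=\tfrac53,\qquad\text{and}\qquad 3=\tfrac95\cdot\tfrac53 .$$

Is this factorization trivial, that is, is one of the factors invertible in $S$? If $9/5$ were invertible, then $5/9$ would be in $S$. Now an element of $S$ that is less than $1$ must have $c_0=0$, so it equals $q$ times an element of $S$; its numerator in lowest terms is then even, because $q=2/15$ and all denominators are odd. The numerator of $5/9$ is odd, so $5/9\notin S$. The same argument excludes $3/5$. So $3$ has really been split.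

Can $5/3$ be split again? Yes:
$$\tfrac53=\tfrac{729}{625}\cdot\tfrac{3125}{2187}=\frac{3^6}{5^4}\cdot\frac{5^5}{3^7}.$$
Both factors are in $S$:
$$\tfrac{729}{625}=1+q^3+519\,q^4,\qquad \tfrac{3125}{2187}=1+q+q^5+394475\,q^7 .$$
To check the first, note that $\frac{729}{625}-1=\frac{104}{625}$, and that dividing by $q$ three times gives $\frac{156}{125}$, $\frac{234}{25}$, $\frac{351}{5}$. Then $\frac{351}5=1+\frac{346}5$ and $\frac{346}{5}\cdot\frac{15}{2}=519$. For the second, subtract $1$ whenever the numerator is odd, then divide by $q$. This produces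
$$\tfrac{3125}{2187}\to\tfrac{2345}{729}\to\tfrac{4040}{243}\to\tfrac{10100}{81}\to\tfrac{25250}{27}\to\tfrac{63125}{9}\to\tfrac{157790}{3}\to394475 ,$$
and a $1$ was subtracted at places $0$, $1$ and $5$. Both factors exceed $1$, so their inverses are less than $1$ and have odd numerators. Neither is invertible in $S$.

So $3=\frac95\cdot\frac{729}{625}\cdot\frac{3125}{2187}$. Does the splitting ever have to stop? Can we arrange for it to stop, by choosing the factors cleverly? We shall see that for $3$ in $\mathbb N_0[2/15]$ no choice of factors ever makes it stop.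

## 2. Atomic, BF, ACCP, and three theorems

For $q\in\mathbb Q$ let
$$S_q:=\mathbb N_0[q]=\{p(q):p(x)\in\mathbb N_0[x]\},$$
the smallest subsemiring of $\mathbb C$ containing $q$. It is called the monogenic semidomain generated by $q$. We study its multiplicative monoid $S_q^*=S_q\setminus\{0\}$. This monoid is cancellative, since $S_q\subset\mathbb C$.

**Definition (unit, atom, atomic).** An element $u\in S_q$ is a unit if $uv=1$ for some $v\in S_q$. A nonzero nonunit $a$ is an atom if $a=bc$ with $b,c\in S_q$ forces $b$ or $c$ to be a unit. The semidomain $S_q$ is atomic if every nonzero nonunit is a finite product of atoms.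

For instance $S_2=\mathbb N_0$ has the single unit $1$, its atoms are the primes, and it is atomic.

**Definition (BF, ACCP).** $S_q$ is BF if it is atomic and, for each nonzero nonunit $x$, the number of factors in a factorization of $x$ into nonunits is bounded. It satisfies ACCP if there is no infinite strictly ascending chain $x_0S_q\subsetneq x_1S_q\subsetneq\cdots$.

In $\mathbb N_0$ a product of $n$ nonunits is at least $2^n$, so $12$ never has more than three nonunit factors.

Two facts will be used. First, if the lengths of factorizations of $x$ into nonunits are bounded, take a factorization of maximal length. Each factor in it is an atom, since otherwise we could split that factor into two nonunits and get a longer factorization. So bounded lengths alone already give BF. Second, BF implies ACCP. Take a strictly ascending chain; dropping its first term we may assume $x_0\ne0$. Write $x_{i-1}=y_ix_i$ with $y_i\in S_q$. Strictness makes $y_i$ a nonunit, and $x_0=y_1\cdots y_nx_n$ for every $n$. If $x_n$ is a unit, absorb it into $y_n$. In either case $x_0$ is a nonunit with factorizations of length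 at least $n$ for every $n$, which contradicts BF.

The question, posed in Anna Deng, Felix Gotti, Jason Zeng, "Factorizations in rational monogenic semidomains", arXiv:2607.10178 (2026), is whether $S_q$ is atomic for every $q\in\mathbb Q$. The answer is no. Throughout, $q=a/b$ is in lowest terms with $b\ge1$, and $p^e\,\|\,b$ means that $p^e$ divides $b$ but $p^{e+1}$ does not.

**Theorem 1.** In $S_{2/15}$ the element $3$ is a nonzero nonunit that is not a product of atoms. More generally, let $2\le a<p$, where $p$ is the least prime factor of $b$, $\gcd(a,b)=1$, and $b$ is not a prime power. Then no prime divisor of $b$ is a product of atoms of $S_{a/b}$. So $S_{a/b}$ is not atomic.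

**Theorem 2.** Let $2\le a<b$, $\gcd(a,b)=1$, with $b$ not a prime power, and suppose $a<p_0^{e_0}$ for some prime power $p_0^{e_0}\,\|\,b$. Then $S_{a/b}$ is not atomic.

Theorem 2 covers for example $3/10$ (as $3<5$), $2/15$ (as $2<3$) and $4/15$ (as $4<5$).

**Theorem 3.** The following are equivalent: (i) $S_q$ is BF; (ii) $S_q$ satisfies ACCP; (iii) it is not the case that $0<q<1$, $a\ge2$ and $b$ has at least two distinct prime factors. In particular $S_q$ is atomic whenever $q\le0$, or $q\ge1$, or $a=1$, or $b$ is a prime power.

## 3. Generators where length is bounded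

We begin with the values of $q$ for which (iii) holds. This proves (iii)$\Rightarrow$(i) of Theorem 3 and shows what a proof of atomicity naturally uses.

**Case $q$ a nonnegative integer.** Here $S_q=\mathbb N_0$, which is BF, as seen above.

**Case $q<0$.** Write $q=-a'/b$ with $a'\ge1$. Then $bq=-a'\in S_q$, so $-1=-a'+(a'-1)\in S_q$. Hence $S_q$ is closed under negation and $S_q=\mathbb Z[q]$. Choose integers $r,s$ with $ra'+sb=1$; then $1/b=r\frac{a'}b+s\in\mathbb Z[q]$, so $S_q=\mathbb Z[1/b]$. This is a localization of $\mathbb Z$, hence a PID, hence factorial, hence BF.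

**Case $q>1$, $q\notin\mathbb Z$.** Nonzero elements of $S_q$ are $\ge1$, so $uv=1$ forces $u=v=1$, and $1$ is the only unit. For each $X$ only finitely many elements are $\le X$: if $\sum c_iq^i\le X$, then $c_i\le X$ for all $i$, and $q^i\le X$ whenever $c_i>0$, so there are finitely many places and finitely many values at each. Hence $\mu=\min\{s\in S_q:s>1\}$ exists. A product of $n$ nonunits is at least $\mu^n$, so lengths are bounded.

Now let $0<q<1$, so $b\ge2$. Size alone fails, because there are elements smaller than $1$. We bring in arithmetic. Put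
$$R=\mathbb Z[1/b]\supseteq S_q,\qquad G=\{\text{positive units of }R\}=\{\text{products of integer powers of primes dividing }b\}.$$
Every positive $x\in R$ is uniquely $x=N(x)\,g$ with $g\in G$ and $N(x)\in\mathbb N$ coprime to $b$. For $b=15$ and $x=14/45$ we get $N(x)=14$ and $g=1/45$. The map $N$ is multiplicative, and $N(x)=1$ if and only if $x\in G$.

**Case $0<q<1$, $a=1$.** Here $S_q=\mathbb N_0[1/b]$ is the set of all nonnegative elements of $\mathbb Z[1/b]$. If $N(x)=1$, then $x\in G$, so $x^{-1}\in G\subset S_q$ and $x$ is a unit. Conversely $uv=1$ gives $N(u)N(v)=1$, so $N(u)=1$. A product $x$ of $n$ nonunits therefore has $N(x)\ge2^n$, and lengths are bounded.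

From here on, in this section and in Sections 4–8 and 10, we assume
$$2\le a<b,\qquad \gcd(a,b)=1,\qquad S=S_q,\qquad U:=S\cap G .$$

Because $\gcd(a,b)=1$, we have $a^nR\cap\mathbb Z=a^n\mathbb Z$: if an integer $m$ equals $a^nk/b^j$ with $k\in\mathbb Z$, then $a^n\mid b^jm$, so $a^n\mid m$. Also $R/aR\cong\mathbb Z/a\mathbb Z$: the map $\mathbb Z\to R/aR$ has kernel $a\mathbb Z$, and it is onto because $b$ is invertible modulo $a$. Finally $q=a\cdot\frac1b$ and $\frac1b$ is a unit of $R$, so $q^nR=a^nR$.

**Lemma 1.** (a) If $x\in S^*$ and $x<q^k$ with $k\ge0$, then $a^{k+1}\mid N(x)$. (b) Every $u\in U$ satisfies $u\ge1$. (c) The only unit of $S$ is $1$. (d) If $x,y\in S^*$ and $xy\in U$, then $x,y\in U$.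

*Proof.* The point is the remark from Section 1: small elements of $S$ have no low-order terms, so they are divisible by a high power of $a$.

(a) Write $x=\sum c_iq^i$ with $c_i\in\mathbb N_0$. If $c_i>0$ for some $i\le k$, then $x\ge q^i\ge q^k$, a contradiction. So $x\in q^{k+1}R=a^{k+1}R$. Since $N(x)$ differs from $x$ by a unit of $R$, $N(x)\in a^{k+1}R\cap\mathbb Z=a^{k+1}\mathbb Z$.

(b) If $u<1$, then (a) with $k=0$ gives $a\mid N(u)=1$, impossible as $a\ge2$.

(d) $N(x)N(y)=N(xy)=1$ with positive integer factors, so $N(x)=N(y)=1$.

(c) If $uv=1$, then $u,v\in U$ by (d), so $u,v\ge1$ by (b), and $u=v=1$. $\square$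

**Case $2\le a<b=p^e$.** Let $x=x_1\cdots x_n$ with nonunits $x_i$. We count separately the factors with $N(x_i)\ge2$ and those in $U$. At most $\log_2N(x)$ of the $x_i$ have $N(x_i)\ge2$. Let $z$ be their product (possibly $z=1$); then $z\in S^*$ and $N(z)=N(x)$. Choose $K\ge0$, depending only on $x$, with $a^{K+1}>N(x)$. If we had $z<q^K$, Lemma 1(a) would give $a^{K+1}\mid N(z)=N(x)$, impossible. So $z\ge q^K$. The remaining $t$ factors lie in $U\setminus\{1\}$. As $G=\{p^j:j\in\mathbb Z\}$, Lemma 1(b) gives $U\setminus\{1\}\subseteq\{p^j:j\ge1\}$, so each is at least $2$. Hence $2^t\le x/z\le xq^{-K}$ and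
$$n\le\log_2N(x)+\log_2(xq^{-K}),$$
which depends only on $x$. Thus $S$ is BF.

If (iii) holds, then $q\le0$, or $q\ge1$, or $0<q<1$ with $a=1$ or with $b$ a prime power. So the cases above prove (iii)$\Rightarrow$(i). The final sentence of Theorem 3 follows too, since BF includes atomic.

**Remark (where this argument stops).** Suppose $b$ has two distinct prime factors. Then everything in the last case still works except one line: $U\setminus\{1\}$ was bounded away from $1$ because the powers of one prime are. With two primes, $G$ is dense in the positive reals, and Section 5 shows that $U$ contains elements as close to $1$ as we like. So a bounded number of factors can no longer be expected. But this by itself does not decide atomicity. An endless way of splitting $3$ does not exclude that some other way of splitting it ends. To show that $3$ is not a product of atoms we must control all atoms that could occur. By Lemma 1(d) they lie in $U$, so the task is to understand the atoms in $U$.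

## 4. Digits in base $q$ and the membership test $x\ge f(x)$

To recognize atoms we first need to know which elements of $R$ belong to $S$. The computation in Section 1 (subtract a digit, divide by $q$, repeat) is the right tool.

For $x\in R$ let $c(x)\in\{0,\dots,a-1\}$ be the integer with $x\equiv c(x)\bmod aR$, and put
$$Tx=\frac{x-c(x)}{q}.$$
Since $x-c(x)\in aR=qR$, we have $Tx\in R$. Put $x_n=T^nx$ and $c_i(x)=c(x_i)$. Unwinding the definition, and summing all the digits,
$$x=\sum_{i<n}c_i(x)q^i+q^nx_n,\qquad f(x):=\sum_{i\ge0}c_i(x)q^i\in\mathbb R,\qquad C:=\frac{a-1}{1-q}>0. \tag{1}$$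
The series converges because $0<q<1$, and $0\le f(x)\le C$.

*Example.* Let $q=2/15$. Then $C=15/13$. For $x=1$: $c_0=1$ and $T1=0$, so $f(1)=1$. For $x=27/25$: the digit is $1$ and $Tx=\frac2{25}\cdot\frac{15}2=\frac35$; the next digit is $1$ and $x_2=-\frac25\cdot\frac{15}2=-3$; the next digit is $1$. So $f(27/25)\ge1+q+q^2=\frac{259}{225}>\frac{27}{25}$.

**Step 1: digits depend only on residues.** This step shows that $f$ changes little when $x$ changes by a multiple of a high power of $a$. If $x\equiv y\bmod a^nR$ with $n\ge1$, then $c(x)=c(y)$ and $Tx-Ty=(x-y)/q\in a^{n-1}R$. By induction $c_i(x)=c_i(y)$ for $i<n$. All remaining digits differ by at most $a-1$, so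
$$|f(x)-f(y)|\le\sum_{i\ge n}(a-1)q^i=Cq^n. \tag{2}$$

**Step 2: the remainders $x_n$ become integers.** This step ensures that the procedure clears denominators. Suppose $b^sx\in\mathbb Z$ with $s\ge1$. Then
$$b^{s-1}Tx=\frac{b^sx-b^sc(x)}{a},$$
and the numerator is an integer lying in $aR$, hence in $aR\cap\mathbb Z=a\mathbb Z$. So $b^{s-1}Tx\in\mathbb Z$: the exponent of $b$ needed has dropped by one. If $x\in\mathbb Z$, then $c(x)$ is the usual remainder of $x$ modulo $a$, and
$$Tx=b\lfloor x/a\rfloor\in\mathbb Z. \tag{3}$$
Hence for each $x\in R$, $x_n\in\mathbb Z$ for all large $n$.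

**Lemma 2.** For $x\in R$: $x\in S\iff x\ge f(x)$.

*Proof.* ($\Rightarrow$) The purpose is to show that $T$ maps $S$ to $S$. Let $y=\sum s_iq^i\in S$ with $s_i\in\mathbb N_0$. Since $q\in aR$, $s_0\equiv y\bmod aR$. So $c(y)$ is the remainder of $s_0$ modulo $a$, and $s_0=c(y)+at$ with $t\in\mathbb N_0$. As $a/q=b$,
$$Ty=bt+\sum_{i\ge1}s_iq^{i-1}\in S .$$
Hence if $x\in S$, all $x_n$ are in $S$, so $x_n\ge0$, and (1) gives $x\ge\sum_{i<n}c_i(x)q^i$ for every $n$. Let $n\to\infty$.

($\Leftarrow$) If $x\ge f(x)$, then $q^nx_n=x-\sum_{i<n}c_i(x)q^i\ge f(x)-\sum_{i<n}c_i(x)q^i\ge0$ for every $n$. By Step 2, for large $n$ the number $x_n$ is a nonnegative integer. Then $x=\sum_{i<n}c_i(x)q^i+x_nq^n\in S$. $\square$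

For $q=2/15$ this says that every element of $\mathbb Z[1/15]$ that is at least $15/13$ lies in $S$. This explains why $\frac95$, $\frac53$, $\frac{729}{625}$ and $\frac{3125}{2187}$ were all in $S$. On the other hand $\frac{27}{25}\notin S$, by the example above.

## 5. Elements of $U$ near 1, and why slack forces a splitting

Call $x-f(x)$ the slack of $x\in S$; by Lemma 2 it is nonnegative. The key observation is that an element with positive slack can always be split. Divide it by a $w\in U$ that is close to $1$ in two senses at once. It should be close to $1$ as a real number, so that $x/w$ is barely smaller than $x$. It should also be congruent to $1$ modulo a high power of $a$, so that by (2) the value $f(x/w)$ is barely different from $f(x)$. Then $x/w$ still passes the test of Lemma 2. First we produce $w$.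

**Lemma 3.** Assume $b$ has at least two distinct prime factors. Given $n\ge1$, $\varepsilon>0$ and a prime $p_0\mid b$, there is $w\in U$ with $1<w<1+\varepsilon$, $w\equiv1\bmod a^nR$ and $v_{p_0}(w)>0$.

Here $v_{p_0}(w)$ is the exponent, possibly negative, of $p_0$ in $w$.

*Proof.* **Step 1: get the congruence for free.** Choose $N\ge n$ with $Cq^N<\varepsilon$, let $E=|(\mathbb Z/a^N\mathbb Z)^\times|$, and let $p_1\ne p_0$ be another prime divisor of $b$. Both primes are coprime to $a$, so $p_0^E\equiv p_1^E\equiv1\bmod a^N$ by Euler's theorem. Both are units of $R$, so the same congruences hold modulo $a^NR$ for their inverses. Hence any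
$$w=p_0^{Ey}p_1^{Ex}\qquad(x,y\in\mathbb Z)$$
satisfies $w\equiv1\bmod a^NR$, and in particular modulo $a^nR$.

**Step 2: place $w$ in a prescribed interval.** We want $1+Cq^N<w<1+\varepsilon$. With $\theta=\log p_0/\log p_1$ we have $\log w=E\log p_1\,(y\theta+x)$, so we want $y\theta+x$ to lie in a certain nonempty open interval. If $\theta$ were rational, it would be a positive rational, and some $p_0^k=p_1^l$ with $k,l\ge1$ would contradict unique factorization. So $\theta$ is irrational, and the numbers $y\theta$ with $y\ge1$ are dense modulo $1$. Hence we can choose $y\ge1$ and $x\in\mathbb Z$ as wanted. Since $E\ge1$, $v_{p_0}(w)=Ey>0$.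

**Step 3: check $w\in S$.** As $a\ge2$, $c(1)=1$ and $T1=0$, so $f(1)=1$. By (2), $f(w)\le1+Cq^N<w$. By Lemma 2, $w\in S$, and so $w\in U$. $\square$

The element $\frac{729}{625}$ of Section 1 is of this kind, for $q=2/15$: it is $1+\frac{104}{625}$ with $104=8\cdot13$, so it is $\equiv1$ modulo $2^3R$.

**Lemma 4.** Assume $b$ has at least two distinct prime factors. If $x\in S^*$ and $x>f(x)$, then $x=w\cdot x'$ with $w\in U$, $w>1$, $x'\in S$, $x'\ne1$ and $x'>f(x')$. In particular $x$ is not an atom. So every atom $A$ of $S$ satisfies $A=f(A)$.

*Proof.* Choose $\varepsilon>0$ small and $n\ge1$ large so that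
$$\frac{x}{1+\varepsilon}>f(x)+Cq^n,\qquad\text{and also } 1+\varepsilon<x\text{ if }x>1.$$
This is possible because $x>f(x)$. Take $w$ from Lemma 3 for this $n$ and $\varepsilon$ (and any $p_0\mid b$), and put $x'=x/w$. Since $w$ is a unit of $R$, $x'\in R$ and
$$x'-x=\frac{x(1-w)}{w}\in a^nR .$$
By (2),
$$f(x')\le f(x)+Cq^n<\frac{x}{1+\varepsilon}<\frac xw=x' .$$
So $x'\in S$ by Lemma 2, with positive slack. If $x>1$, then $w<1+\varepsilon<x$, so $x'>1$. If $x\le1$, then $x'<x\le1$. In both cases $x'\ne1$. By Lemma 1(c) the factors $w$ and $x'$ are nonunits, so $x$ is not an atom. An atom $A$ satisfies $A\ge f(A)$ by Lemma 2, and strict inequality has just been excluded. $\square$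

## 6. Zero slack means a finite expansion when $b\ge2a$

An atom equals the sum of its own digit series. We now show that under a mild condition this series is a finite sum.

**Lemma 5.** Assume $b\ge2a$, $x\in S^*$ and $x=f(x)$. Then $x=\sum_{i=0}^mc_iq^i$ with $0\le c_i<a$ and $c_m\ne0$.

*Proof.* **Step 1: the remainders stay bounded.** This is what zero slack gives. By (1), with $c_i=c_i(x)$,
$$x_n=q^{-n}\Bigl(x-\sum_{i<n}c_iq^i\Bigr)=\sum_{i\ge n}c_iq^{i-n}\in[0,C].$$

**Step 2: a large integer remainder would grow forever.** By Step 2 of Section 4 there is $n_0$ such that $x_n$ is a nonnegative integer for $n\ge n_0$. If an integer $y$ satisfies $y\ge a$, then $\lfloor y/a\rfloor\ge1$ and, by (3),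
$$Ty=b\lfloor y/a\rfloor\ge2a\lfloor y/a\rfloor\ge a(\lfloor y/a\rfloor+1)>y .$$
So if $x_n\ge a$ for some $n\ge n_0$, the integers $x_n<x_{n+1}<\cdots$ would be unbounded, contradicting Step 1.

**Step 3: the digits terminate.** Hence $0\le x_{n_0}<a$, so $x_{n_0+1}=b\lfloor x_{n_0}/a\rfloor=0$, and $x_n=0$ for all $n>n_0$. Thus $c_i=0$ for $i>n_0$ and $x=\sum_{i\le n_0}c_iq^i$. As $x\ne0$, some digit is nonzero; let $c_m$ be the last one. $\square$

**Remark.** Some condition on $b$ is needed. For $q=5/6$ and $x=6$ the digit is $c(6)=1$ and $T6=6\lfloor6/5\rfloor=6$. So all digits are $1$ and $f(6)=\frac1{1-5/6}=6$: the slack is zero, but the digits never terminate.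

## 7. The leading digit modulo $b$: proof of Theorem 1

Let $2\le a<p$ with $p$ the least prime factor of $b$, $\gcd(a,b)=1$, and $b$ not a prime power. Then $b$ has two distinct prime factors, each greater than $a$. So $b>a^2\ge2a$, and Lemmas 3–5 all apply.

For $q=2/15$, Lemmas 4 and 5 say that every atom is a sum of distinct powers of $q$, for example $1+q=\frac{17}{15}$ or $1+q^2=\frac{229}{225}$. The numerators $17$ and $229$ are coprime to $15$, so $N$ takes the values $17$ and $229$ there and these elements are not in $U$. This is what happens in general.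

**Step 1: $U$ contains no atom of $S$.** This is the core of the proof. Suppose $g\in U$ is an atom. By Lemmas 4 and 5, $g=\sum_{i\le m}c_iq^i$ with $0\le c_i<a$ and $c_m\ne0$.

If $m=0$, then $g=c_0$ is a positive integer less than $a<p$, and all its prime factors divide $b$, hence are at least $p$. So $g=1$, which is a unit and not an atom.

If $m\ge1$, multiply by $b^m$:
$$b^mg=\sum_{i\le m}c_ia^ib^{m-i}\equiv c_ma^m\pmod b .$$
The integer $b^mg$ is coprime to $b$, because $0<c_m<a<p$ makes $c_m$ coprime to $b$, and $\gcd(a,b)=1$. But $b^mg\in G$, and a positive integer in $G$ that is coprime to $b$ is $1$. So $b^mg=1$. However $g\ge1$ by Lemma 1(b), so $b^mg\ge b^m>1$. This is a contradiction.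

**Step 2: primes dividing $b$ are not products of atoms.** We pass from atoms in $U$ to an explicit element. Let $\ell\mid b$ be prime. Then $\ell\in\mathbb N\subset S$ and $\ell\in G$, so $\ell\in U$; and $\ell\ne1$ is a nonunit by Lemma 1(c). If $\ell=A_1\cdots A_n$ with atoms $A_i$, then Lemma 1(d), applied repeatedly, puts every $A_i$ in $U$. This contradicts Step 1. So $\ell$ is not a product of atoms, and $S_{a/b}$ is not atomic.

With $a=2$, $b=15$, $\ell=3$ we see that $3$ is a nonunit of $S_{2/15}$ that is not a product of atoms. $\blacksquare$

## 8. One prime power larger than $a$: proof of Theorem 2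

Now assume only $a<p_0^{e_0}$ for some $p_0^{e_0}\,\|\,b$, with $b$ not a prime power. Then $b\ge2p_0^{e_0}>2a$, so Lemmas 3–5 apply again. The leading digit need not be coprime to $b$ any more, so we look at the single prime $p_0$.

**Step 1: if $g\in U$ is an atom, then $g$ is an integer $\ge2$ or $v_{p_0}(g)<0$.** This replaces the statement that $U$ has no atoms. Write $g=\sum_{i\le m}c_iq^i$ as in Lemma 5. If $m=0$, then $g=c_0$ is a positive integer and $g\ne1$, so $g\ge2$. Let $m\ge1$ and suppose $v_{p_0}(g)\ge0$. Then $b^mg$ is an integer with $v_{p_0}(b^mg)\ge me_0\ge e_0$. Since $b^mg\equiv c_ma^m\pmod b$ and $p_0^{e_0}\mid b$, we get $p_0^{e_0}\mid c_ma^m$. As $p_0\nmid a$, $p_0^{e_0}\mid c_m$. This contradicts $0<c_m<a<p_0^{e_0}$.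

**Step 2: an element with no atomic factorization.** We choose an element too small to have integer factors $\ge2$, whose exponent at $p_0$ has the wrong sign. By Lemma 3 there is $w\in U$ with $1<w<2$ and $v_{p_0}(w)>0$. It is a nonunit. Suppose $w=A_1\cdots A_n$ with atoms $A_i$. By Lemma 1(d) and (b), $A_i\in U$ and $A_i\ge1$, so each $A_i\le w<2$. Also $A_i\ne1$, so no $A_i$ is an integer. By Step 1, $v_{p_0}(A_i)<0$ for all $i$, and adding up gives $v_{p_0}(w)<0$, a contradiction. So $w$ is not a product of atoms, and $S_{a/b}$ is not atomic. $\blacksquare$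

## 9. An ascending chain from repeated splitting: the rest of Theorem 3

In Theorem 3, (i)$\Rightarrow$(ii) was shown in Section 2 and (iii)$\Rightarrow$(i) in Section 3. There remains (ii)$\Rightarrow$(iii), and Lemma 4 was stated so that it can be iterated.

**Step: if (iii) fails, ACCP fails.** Suppose $0<q<1$, $a\ge2$ and $b$ has at least two distinct prime factors. Then $2\le a<b$, so Sections 4 and 5 apply; note that $b\ge2a$ is not needed there. Let $x_0$ be an integer greater than $C$. Then $x_0>C\ge f(x_0)$, and $x_0\in S^*$. Lemma 4 gives $x_0=w_1x_1$ with $w_1\in U$, $w_1>1$, $x_1\in S^*$ and $x_1>f(x_1)$. Since $x_1$ has positive slack, we can repeat, and obtain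
$$x_k=w_{k+1}x_{k+1},\qquad w_{k+1}>1,\qquad x_{k+1}>f(x_{k+1})\qquad(k\ge0).$$
So $x_kS\subseteq x_{k+1}S$. If equality held, then $x_{k+1}=x_kv$ for some $v\in S$, hence $w_{k+1}v=1$, and $w_{k+1}$ would be a unit different from $1$, against Lemma 1(c). So $x_0S\subsetneq x_1S\subsetneq\cdots$ is an infinite strictly ascending chain, and ACCP fails. $\blacksquare$

## 10. Numerators larger than every prime power exactly dividing $b$

Theorems 2 and 3 decide atomicity for every $q\in\mathbb Q$ except when $0<q<1$, $b$ has at least two distinct prime factors, and $a$ exceeds every prime power $p^e\,\|\,b$; equality cannot occur because $\gcd(a,b)=1$. The first example to keep in mind is $q=5/6$, where $5>2$ and $5>3$. For these $q$ ACCP fails by Theorem 3, but their atomicity is not decided here.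

One can see what goes wrong. For $q=5/6$ the condition $b\ge2a$ of Lemma 5 fails, and the remark after that lemma shows that elements of zero slack may have infinite expansions. For $q=7/30$ we do have $b\ge2a$, so Lemma 5 applies; but the digits run up to $6$, so the leading digit $c_m$ can be divisible by any one of $2$, $3$, $5$, and the congruence modulo a prime power in Section 8 gives no contradiction.

What survives in this range is a necessary condition.

**Proposition.** Let $2\le a<b$, $\gcd(a,b)=1$, with $b$ having at least two distinct prime factors. If $S_q$ is atomic, then for every $\varepsilon>0$ there is $g\in G$ with $1<g<1+\varepsilon$ and $g=f(g)$. In particular, if the set $\{g\in G:g=f(g)\}$ is finite, then $S_q$ is not atomic.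

*Proof.* By Lemma 3 choose $w\in U$ with $1<w<1+\varepsilon$; it is a nonunit. If $S_q$ is atomic, $w$ is a product of atoms. By Lemma 1(d) each of them lies in $U$. By Lemma 1(b) each is at least $1$, and none is $1$ since $1$ is a unit. Hence each atom $g$ satisfies $1<g\le w<1+\varepsilon$, and $g=f(g)$ by Lemma 4. For the last claim, if the set is finite, choose $\varepsilon$ so small that no element of it lies strictly between $1$ and $1+\varepsilon$; then $S_q$ cannot be atomic. $\square$
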